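# Factors of bipartite graphs with degrees prescribed modulo $k$, containing $m$ disjoint spanning trees

## 1. A six-cycle with double links

Take six vertices $x_0,\dots,x_5$ in a circle (indices modulo $6$) and join $x_i$ to $x_{i+1}$ by two parallel edges; call this pair the link $\ell_i$. We want to choose a set $H$ of edges so that the degrees in $H$ are, modulo $3$,
$$f(x_0),\dots,f(x_5)=2,\ 0,\ 1,\ 2,\ 0,\ 1 ,$$
and we also want $H$ to be connected.

Let $h_i\in\{0,1,2\}$ be the number of edges chosen from $\ell_i$. The condition at $x_i$ is $h_{i-1}+h_i\equiv f(x_i)\pmod 3$. Put $h_0\equiv c$ and go around: $h_1\equiv -c$, $h_2\equiv 1+c$, $h_3\equiv 1-c$, $h_4\equiv 2+c$, $h_5\equiv 2-c$. The last condition, at $x_0$, reads $h_5+h_0\equiv 2$, which holds. So there are three solutions, one for each $c$, and since $0\le h_i\le 2$ the residues determine the numbers: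
$$c=0:\ (0,0,1,1,2,2),\qquad c=1:\ (1,2,2,0,0,1),\qquad c=2:\ (2,1,0,2,1,0).$$
Each of the three leaves two links empty, so each of the three gives a disconnected $H$. There is no connected solution, although the graph is $4$-edge-connected.

Now use three parallel edges in each link. The residues are the same, but a link with residue $0$ may take $3$ edges. Choosing every $h_i$ in $\{1,2,3\}$ makes $H$ connected, and this works for every $f$ for which the equations close up around the circle.

The closing condition is easy to read off. Every edge of $H$ has one end at an even vertex and one at an odd vertex, so the sum of the degrees over even vertices equals the sum over odd vertices. Conversely, if $f$ has equal sums modulo $3$ on the two sides, then going around as above, $h_5+h_0\equiv f(x_5)-f(x_4)+f(x_3)-f(x_2)+f(x_1)\equiv f(x_0)$.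

The same argument with a modulus $k$, a cycle of even length at least $4$, and links of multiplicity $k+m-1$ lets us take every $h_i\in\{m,\dots,m+k-1\}$. Then $H$ contains $m$ parallel copies of a Hamiltonian path. So on cycles, edge-connectivity $2(k+m-1)$ is enough to prescribe degrees modulo $k$ and have $m$ disjoint spanning trees in $H$. How much edge-connectivity is enough in an arbitrary bipartite graph? And can the degrees of $H$ also be kept near half of the degrees of $G$?

## 2. Compatible mappings, tree-connected factors, and the statements

Graphs may have multiple edges but no loops. We write $d_G(v)$ for the degree of $v$; a *factor* of $G$ is a spanning subgraph. For a set $X$ of vertices, $d(X)$ is the number of edges between $X$ and its complement, and $d(X,Y)$ is the number of edges between disjoint sets $X,Y$. A graph is $K$-edge-connected if $d(X)\ge K$ for every nonempty proper subset $X$ of $V$.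

**Definition.** A graph is *$m$-tree-connected* if it contains $m$ edge-disjoint spanning trees. Every graph is $0$-tree-connected.

For example, the graph with two vertices and $\mu$ parallel edges is $\mu$-tree-connected. The *fat triangle*, with vertices $u,v,w$, two edges $uv$, one edge $vw$ and one edge $uw$, is $2$-tree-connected: use one edge $uv$ with $vw$, and the other with $uw$.

**Definition.** Let $G$ be bipartite with bipartition $(A,B)$. A mapping $f:V(G)\to\mathbb Z_k$ is *compatible* if $\sum_{v\in A}f(v)\equiv\sum_{v\in B}f(v)\pmod k$. An *$f$-factor* of $G$ is a factor $H$ with $d_H(v)\equiv f(v)\pmod k$ for all $v$.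

Compatibility is necessary for an $f$-factor, since $\sum_A d_H=|E(H)|=\sum_B d_H$. In Section 1, $k=3$, $A$ is the set of even vertices, and both sums are $3\equiv0$.

The following was stated as a conjecture in Morteza Hasanvand, "Modulo orientations with bounded out-degrees", arXiv:1702.07039 (2017), for $k\ge3$ and $m\ge1$: *if $G$ is $(2k+2m)$-edge-connected and $f$ is compatible, then $G$ has an $m$-tree-connected $f$-factor $H$ with*
$$\lfloor d_G(v)/2\rfloor-k-m+1\le d_H(v)\le\lceil d_G(v)/2\rceil+k+m\quad\text{for every }v.$$
We prove that it is true, and we prove it for all $k\ge1$, $m\ge0$.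

**Theorem A.** Let $k\ge1$, $m\ge0$, let $G$ be a $(2k+2m)$-edge-connected bipartite graph with bipartition $(A,B)$, and let $f:V(G)\to \mathbb Z_k$ be compatible. Then $G$ has an $m$-tree-connected $f$-factor $H$ with
$$\lfloor d_G(v)/2\rfloor-k-m+1\le d_H(v)\le\lceil d_G(v)/2\rceil+k+m\quad\text{for all }v. \tag{1}$$
More generally, if $|V(G)|\ge2$ and $U\subseteq V(G)$, $U\notin\{A,B\}$, then $H$ can be chosen so that these bounds hold for $v\in U$, and
$$\lfloor d_G(v)/2\rfloor-k-m\le d_H(v)\le\lceil d_G(v)/2\rceil+k+m-1\quad\text{for } v\notin U. \tag{2}$$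

The choice $U=V(G)$ gives the conjecture.

**Theorem B.** Every $(k+m)$-tree-connected bipartite graph has, for every compatible $f$, an $m$-tree-connected $f$-factor.

**Theorem C.** Let $\Gamma$ be an arbitrary loopless multigraph that is $k$-tree-connected, and let $p:V\to\mathbb Z_k$ satisfy $\sum_v p(v)\equiv|E(\Gamma)|\pmod k$. Then $\Gamma$ has an orientation with $d^+(v)\equiv p(v)\pmod k$ for all $v$. If $\Gamma$ is $2k$-edge-connected, one can also require $\lfloor d(v)/2\rfloor-k\le d^+(v)\le\lceil d(v)/2\rceil+k$. In particular, for every integer $s\ge0$, every $(4s+2)$-edge-connected graph has a modulo $(2s+1)$-orientation, that is, an orientation with $d^+(v)\equiv d^-(v)\pmod{2s+1}$ for all $v$.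

Three textbook facts will be used.

* **Nash-Williams–Tutte theorem.** A graph contains $q$ edge-disjoint spanning trees if and only if, for every partition of $V$ into $t\ge 2$ nonempty parts, at least $q(t-1)$ edges join different parts. In particular a $2q$-edge-connected graph is $q$-tree-connected: each part sends out at least $2q$ edges, so at least $tq\ge q(t-1)$ edges cross.
* **Matrix-tree theorem.** If $L$ is the weighted Laplacian of a graph with edge weights $w$, and $L_r$ is $L$ with row and column $r$ deleted, then $\det L_r=\sum_T\prod_{e\in T}w_e$, summed over spanning trees $T$.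
* **Cut identities.** For sets $X,Y\subseteq V$ one has $d(X)+d(Y)\ge d(X\cap Y)+d(X\cup Y)$ and
$$d(X)+d(Y)=d(X\setminus Y)+d(Y\setminus X)+2d\bigl(X\cap Y,\,V\setminus(X\cup Y)\bigr).$$
For disjoint $X,Y$ one has $d(X\cup Y)=d(X)+d(Y)-2d(X,Y)$.

## 3. Factors as orientations

Let $G$ be bipartite with sides $A,B$, and put $\sigma(v)=1$ on $A$, $\sigma(v)=-1$ on $B$. A factor $H$ is the same thing as an orientation of $G$: direct the edges of $H$ from $A$ to $B$ and all others from $B$ to $A$. The *imbalance* of an orientation at $v$ is $D(v)=d^+(v)-d^-(v)$. For $v\in A$ we have $d_H(v)=d^+(v)$, and for $v\in B$ we have $d_H(v)=d^-(v)$, so in both cases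
$$2d_H(v)=d_G(v)+\sigma(v)D(v). \tag{3}$$
For example, if $G$ is one edge $ab$ and $H=G$, then $D(a)=1$, $D(b)=-1$, and (3) gives $d_H=1$ at both ends. From (3), $H$ is an $f$-factor exactly when
$$D(v)\equiv\sigma(v)\bigl(2f(v)-d_G(v)\bigr)\pmod{2k}\quad\text{for all }v. \tag{4}$$
Also, $H$ has degrees near $d_G/2$ exactly when the imbalances are small. Everything is now a question about orientations of a graph $\Gamma$ with imbalances prescribed modulo $2k$, and bipartiteness plays no further role in that question.

Fix a reference orientation of $\Gamma=(V,E)$. For $g\in\mathbb R^E$ let $(\partial g)(v)$ be the sum of $g_e$ over edges leaving $v$ minus the sum over edges entering $v$. For an edge $e$ directed from $u$ to $v$ let $b_e=\mathbf 1_u-\mathbf 1_v$, so that $\partial g=\sum_e g_eb_e$. Put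
$$\mathbb R^V_0=\Bigl\{x\in\mathbb R^V:\sum_vx_v=0\Bigr\},\qquad \Lambda=\mathbb R^V_0\cap\mathbb Z^V .$$
An orientation is a vector $g\in\{-1,1\}^E$ ($+1$: keep the reference direction, $-1$: reverse), and its imbalance is $\partial g$. The next lemma says that we may look for $g\in[-1,1]^E$ instead.

**Lemma 1 (rounding).** Let $D:V\to\mathbb Z$ satisfy $D(v)\equiv d_\Gamma(v)\pmod2$ for all $v$. If $D=\partial g$ for some $g\in[-1,1]^E$, then $D$ is the imbalance of an orientation of $\Gamma$.

*Proof.* Let $r=\frac12(\mathbf 1+g)\in[0,1]^E$. Then $\partial r=\frac12(D+\partial\mathbf 1)$ is an integer vector, because $(\partial\mathbf 1)(v)\equiv d_\Gamma(v)\equiv D(v)\pmod 2$. Among all $r'\in[0,1]^E$ with $\partial r'=\partial r$, choose one with the fewest non-integer entries. Suppose some entry is not an integer. At no vertex is there exactly one edge with a non-integer value, as $\partial r'$ is an integer there. So the edges with non-integer values contain a cycle (possibly of two parallel edges). Changing $r'$ by $+\theta$ or $-\theta$ along this cycle, with the sign given by whether the edge is traversed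 forward or backward, does not change $\partial r'$. Increase $\theta$ from $0$ until the first time an entry of the cycle reaches $0$ or $1$: we have fewer non-integer entries, a contradiction. So $r'\in\{0,1\}^E$, and $2r'-\mathbf 1\in\{-1,1\}^E$ is an orientation with imbalance $2\,\partial r-\partial\mathbf 1=D$. $\square$

So we are given a target $D_0$, of the right parity and with sum zero, and we may replace it by $D_0+2kz$ with any $z\in\Lambda$. We must choose $z$ so that $D_0+2kz$ is carried by some $g\in[-1,1]^E$.

## 4. Carrying a demand modulo $2k$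

The main statement about this choice of $z$ is the following.

**Lemma 2 (covering lemma).** Let $\Gamma=(V,E)$, $|V|\ge2$, contain $k$ edge-disjoint spanning trees $S_1,\dots,S_k$. For every $x\in\mathbb R_0^V$ there are $z\in\Lambda$ and $g\in[-1,1]^E$ with $\partial g=x+2kz$.

In geometric terms, the set $\{\partial g:g\in[-1,1]^E\}$ meets every coset of $2k\Lambda$ in $\mathbb R^V_0$.

The simplest case is two vertices and $k$ parallel edges. A demand $x=(a,-a)$ may be replaced by $(a',-a')$ with $a'\equiv a\pmod{2k}$ and $|a'|\le k$. Then put $a'/k\in[-1,1]$ on each edge. The modulus $2k$ is exactly the length of the interval $[-k,k]$ that $k$ edges can carry.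

The next case is a tree with every edge replaced by $k$ parallel edges. The total flow through each link is determined by $x$ (it is the sum of $x$ on one side), and adding $2k b_e$ to $x$ changes the flow through one link by $2k$ and no other. So we reduce every link separately into $[-k,k]$.

In general the cuts are not independent, and $z$ has to serve all of them together. Here are two natural ways of choosing it, and where they fail.

**Making the vertex values small.** Choose $z$ so that $\sum_v(x+2kz)_v^2$ is minimal. Take $k=3$ and the path on six vertices with triple links, and $x=(1,2,2,-2,-2,-1)$. Every entry is, in absolute value, less than $3$, so it is the unique smallest number in its class modulo $6$, and the entries sum to zero; hence $z=0$ is the unique minimizer. But the first three entries sum to $5$, and the third link carries at most $3$. A good choice is $x+6z=(1,2,-4,4,-2,-1)$, whose partial sums are $1,3,-1,3,1,0$. The Euclidean norm looks at vertices, and what has to be small is what crosses the cuts.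

**Treating the trees one at a time.** For $k=1$ the lemma holds, by the tree case above. So for each $i$ let the tree $S_i$ carry $x/k$: there are $z_i\in\Lambda$ and $g_i\in[-1,1]^{E(S_i)}$ with $\partial g_i=x/k+2z_i$. Adding up, $\partial\bigl(\sum_i g_i\bigr)=x+2\sum_iz_i$. We need $\sum_iz_i\in k\Lambda$, which would follow if all $z_i$ were equal, but each tree reduces in its own way. In the fat triangle with $k=2$, let $S_1$ be the path $u\,v\,w$ and $S_2$ the path $v\,u\,w$, and let $x/2=(0.8,\,0.8,\,-1.6)$ at $(u,v,w)$. In $S_1$ the flows $0.8$ on $u\to v$ and $1.6$ on $v\to w$ must be reduced modulo $2$ to $0.8$ and $-0.4$, so $\partial g_1=(0.8,-1.2,0.4)$ and $z_1=(0,-1,1)$. In $S_2$ the flows are $0.8$ on $v\to u$ and $1.6$ on $u\to w$, reduced to $0.8$ and $-0.4$, so $\partial g_2=(-1.2,0.8,0.4)$ and $z_2=(-1,0,1)$. All these reductions are forced, and $z_1+z_2=(-1,-1,2)\notin2\Lambda$. We do get flow values at most $1$, but modulo $2$ instead of modulo $2k$.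

## 5. Electrical energy as the measure of size

Both failures suggest the same repair: choose one $z$ for the whole graph, and measure $x+2kz$ by a quadratic form that sees the edges. On the thick path, the form $\sum(\text{flow through the link})^2$ is minimized exactly when every link is reduced into $[-k,k]$. For a general graph the analogue is the energy of the electrical flow.

Give each edge a conductance $w_e>0$. A demand $x'$ determines a potential $\varphi$ and a current $g_e=w_e(\varphi_u-\varphi_v)$ with $\partial g=x'$. Let $Q(x')$ be the energy. If $x'$ has the least energy in its coset of $2k\Lambda$, then comparing it with $x'\pm2kb_e$ will give $|g_e|\le k\,w_eR_e$, where $R_e=Q(b_e)$ is the effective resistance between the ends of $e$. So we would like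
$$w_eR_e\le\frac1k\quad\text{for every edge }e,$$
and Kirchhoff's formula identifies $w_eR_e$ as the probability that $e$ lies in a random spanning tree chosen with weight $\prod_{e\in T}w_e$. If $\Gamma$ is the union of its $k$ trees $S_i$, then choosing one of the $S_i$ at random puts each edge into the tree with probability exactly $1/k$. The question is whether suitable weights $w$ can imitate this.

Equal weights need not do it. The fat triangle has five spanning trees: two using one edge $uv$ with $vw$, two using one edge $uv$ with $uw$, and $\{vw,uw\}$. With equal weights $\Pr(vw\in T)=3/5>1/2$. In fact no positive weights give probability exactly $1/2$ everywhere: the tree $\{vw,uw\}$ always has positive probability and contains neither edge $uv$, so the two edges $uv$ have total probability less than $1$. However, giving weight $\beta$ to both edges $uv$ and weight $1$ to the others, the probabilities are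
$$\frac{2\beta}{4\beta+1}\ (uv),\qquad \frac{2\beta+1}{4\beta+1}\ (vw,\ uw),$$
which tend to $1/2$ as $\beta\to\infty$. So we aim for probabilities close to $1/k$, and take a limit at the end. The current stays bounded in the limit, even when the weights do not.

*Proof of Lemma 2.* We may assume $E=\bigcup_iE(S_i)$; put $g=0$ on the other edges.

**Step 1: the target probabilities.** This step replaces the uniform choice among the $S_i$ by one that gives every spanning tree a positive share. Let $\mathcal T$ be the set of spanning trees of $\Gamma$ and let $0<\varepsilon<1$. Put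
$$c=(1-\varepsilon)\frac1k\sum_{i=1}^k\mathbf 1_{S_i}+\varepsilon\frac1{|\mathcal T|}\sum_{T\in\mathcal T}\mathbf 1_T\in\mathbb R^E .$$
So $c=\sum_T\lambda_T\mathbf 1_T$ with all $\lambda_T>0$ and $\sum_T\lambda_T=1$. Each edge lies in exactly one $S_i$, and the second average is at most $1$ in each coordinate, so
$$kc_e\le(1-\varepsilon)+k\varepsilon\le1+k\varepsilon\quad\text{for all }e. \tag{5}$$

**Step 2: weights that realize $c$.** We find $w\in\mathbb R^E_{>0}$ such that, if $T$ is chosen with probability proportional to $w(T)=\prod_{e\in T}w_e$, then $\Pr(e\in T)=c_e$ for all $e$. For $y\in\mathbb R^E$ let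
$$a_T(y)=\sum_{e\in T}y_e-\sum_ec_ey_e,\qquad F(y)=\log\sum_{T\in\mathcal T}e^{a_T(y)} .$$
Differentiating, $\partial F/\partial y_e=\Pr(e\in T)-c_e$, where $\Pr(T)$ is proportional to $e^{a_T(y)}$. The factor $e^{-\sum c_ey_e}$ is common to all trees, so $\Pr(T)$ is proportional to $\prod_{e\in T}e^{y_e}$. Hence at any minimum of $F$ the weights $w_e=e^{y_e}$ do what we want, and it remains to see that $F$ has a minimum.

Let $U_0=\{y:a_T(y)=0\text{ for all }T\}$, a linear subspace. Since the $a_T$ are linear, $F$ is invariant under translation by $U_0$, so it is enough to minimize over the orthogonal complement $U_0^\perp$. By the definition of $c$, $\sum_T\lambda_Ta_T(y)=0$. If $y\notin U_0$, some $a_T(y)$ is nonzero, and as all $\lambda_T$ are positive, some $a_T(y)$ must be positive. So the function $\max_Ta_T$ is continuous and positive on the unit sphere of $U_0^\perp$, hence at least some $\delta>0$ there. By homogeneity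
$$F(y)\ge\max_Ta_T(y)\ge\delta\|y\|\quad\text{on }U_0^\perp .$$
A continuous function that tends to infinity attains its minimum. (If $U_0^\perp=\{0\}$, this is trivial.)

**Step 3: energy, and Kirchhoff's formula.** This step defines the quadratic form and identifies $w_eR_e$. Let $L=\sum_ew_eb_eb_e^T$ be the weighted Laplacian. For $e$ directed from $u$ to $v$ we have $b_e^T\varphi=\varphi_u-\varphi_v$, so
$$\varphi^TL\varphi=\sum_{e}w_e(\varphi_u-\varphi_v)^2 .$$
As $\Gamma$ is connected and $w>0$, this vanishes only for constant $\varphi$. So the kernel of the symmetric matrix $L$ consists of the constants, and its image is the orthogonal complement $\mathbb R_0^V$. For each $x\in\mathbb R^V_0$ there is therefore a $\varphi$, unique up to adding constants, with $L\varphi=x$. For $x'\in\mathbb R^V_0$ put $B(x,x')=\varphi\cdot x'$; the constants do not matter since $x'$ has sum zero. If $L\varphi'=x'$, then $B(x,x')=\varphi^TL\varphi'$, which is symmetric, and $Q(x)=B(x,x)=\varphi^TL\varphi>0$ for $x\ne0$. So $B$ is a positive definite inner product on $\mathbb R^V_0$. Put $R_e=Q(b_e)$.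

Fix $r\in V$, and let $\hat b_e$ be $b_e$ with the entry at $r$ deleted. The matrix $L_r$ is invertible, since $\det L_r=\sum_Tw(T)>0$. Let $\varphi$ have $\varphi_r=0$ and remaining entries $L_r^{-1}\hat b_e$. Then $L\varphi$ and $b_e$ agree outside $r$, and both have sum zero, so $L\varphi=b_e$. Hence $R_e=\varphi\cdot b_e=\hat b_e^TL_r^{-1}\hat b_e$. Now $L_r=\sum_ew_e\hat b_e\hat b_e^T$, and $w_e\,\partial/\partial w_e$ applied to $\sum_Tw(T)$ keeps exactly the trees containing $e$. With Jacobi's formula for the derivative of a determinant,
$$\Pr(e\in T)=w_e\frac{\partial\log\det L_r}{\partial w_e}=w_e\operatorname{tr}\bigl(L_r^{-1}\hat b_e\hat b_e^T\bigr)=w_e\,\hat b_e^TL_r^{-1}\hat b_e=w_eR_e .$$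
Together with Step 2,
$$w_eR_e=c_e\quad\text{for all }e. \tag{6}$$

**Step 4: the energy minimizer has small current.** Since $Q$ is positive definite and $\Lambda$ is discrete, some $z\in\Lambda$ minimizes $Q(x+2kz)$. Let $x'=x+2kz$ and $L\varphi=x'$. For every edge $e$, directed from $u$ to $v$, and every sign $\eta=\pm1$, the vector $x'+2k\eta b_e$ lies in the same coset of $2k\Lambda$, so
$$0\le Q(x'+2k\eta b_e)-Q(x')=4k\eta\,B(x',b_e)+4k^2R_e .$$
As $B(x',b_e)=\varphi_u-\varphi_v$, this gives $|\varphi_u-\varphi_v|\le kR_e$. Put $g_e=w_e(\varphi_u-\varphi_v)$. Then $\partial g=\sum_ew_eb_eb_e^T\varphi=L\varphi=x+2kz$, and by (6) and (5)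
$$|g_e|\le k\,w_eR_e=kc_e\le1+k\varepsilon .$$

**Step 5: the limit.** This step removes the error $k\varepsilon$. Write $g^\varepsilon,z^\varepsilon$ for the result of Step 4. As $\varepsilon\to0$ the $g^\varepsilon$ are bounded, so the vectors $2kz^\varepsilon=\partial g^\varepsilon-x$ are bounded, and the integer vectors $z^\varepsilon$ take finitely many values. Along a sequence $\varepsilon\to0$ we have $z^\varepsilon=z$ constant and $g^\varepsilon\to g$. Then $g\in[-1,1]^E$ and $\partial g=x+2kz$. $\square$

## 6. Orientations with imbalances prescribed modulo $2k$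

We now combine the covering lemma with rounding. At the same time we gain one unit: at each vertex we can exclude one of the two extreme values $D(v)=\pm d_\Gamma(v)$, by pushing the demand slightly in a direction $y$. This unit is what produces the "$+1$" in the lower bound of (1).

**Proposition 3.** Let $\Gamma=(V,E)$, $|V|\ge2$, be $k$-tree-connected. Let $D_0:V\to\mathbb Z$ satisfy $D_0(v)\equiv d_\Gamma(v)\pmod2$ for all $v$ and $\sum_vD_0(v)\equiv0\pmod{2k}$, and let $y\in\mathbb R^V_0$. Then $\Gamma$ has an orientation whose imbalance satisfies $D(v)\equiv D_0(v)\pmod{2k}$ for all $v$, $D(v)>-d_\Gamma(v)$ whenever $y_v<0$, and $D(v)<d_\Gamma(v)$ whenever $y_v>0$.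

*Proof.* **Step 1: normalization.** Changing one value of $D_0$ by a multiple of $2k$ affects neither hypothesis nor conclusion, so we may assume $\sum_vD_0(v)=0$.

**Step 2: a perturbed demand.** For $j\ge1$ apply Lemma 2 to $x=D_0+y/j\in\mathbb R_0^V$. This gives $z_j\in\Lambda$ and $g_j\in[-1,1]^E$ with
$$\partial g_j=D_0+2kz_j+y/j .$$
The $z_j$ are bounded, so along a subsequence $z_j=z$ is constant and $g_j\to g\in[-1,1]^E$. Put $D=D_0+2kz$. Then $\partial g=D$.

**Step 3: the strict inequalities.** Take one $j$ in the subsequence. Since $|g_j|\le1$, we have $|D(v)+y_v/j|=|(\partial g_j)(v)|\le d_\Gamma(v)$. If $y_v<0$, then $D(v)\ge-d_\Gamma(v)-y_v/j>-d_\Gamma(v)$. If $y_v>0$, then $D(v)\le d_\Gamma(v)-y_v/j<d_\Gamma(v)$.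

**Step 4: realization.** $D=\partial g$ is an integer vector with $D\equiv D_0\equiv d_\Gamma\pmod2$, so Lemma 1 gives an orientation with imbalance $D$. $\square$

Two of the results follow at once.

*Proof of Theorem B.* If $|V|=1$, then $G$ has no edges, compatibility gives $f\equiv0$, and $H=G$ works. Let $|V|\ge2$. Take $k+m$ edge-disjoint spanning trees of $G$, let $Y$ be the union of $m$ of them, and direct all edges of $Y$ from $A$ to $B$. The purpose is to force $Y$ into $H$. Let $D_Y,d_Y$ be imbalance and degree in $(V,Y)$. The graph $\Gamma=G\setminus Y$ is $k$-tree-connected. Regard $f(v)$ as an integer representative and put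
$$D_0(v)=\sigma(v)\bigl(2f(v)-d_G(v)\bigr)-D_Y(v).$$
The parity is right: $D_0(v)\equiv d_G(v)-d_Y(v)=d_\Gamma(v)\pmod2$. The sum is right:
$$\sum_vD_0(v)=2\Bigl(\sum_Af-\sum_Bf\Bigr)-\Bigl(\sum_Ad_G-\sum_Bd_G\Bigr)-0\equiv0\pmod{2k}, \tag{7}$$
by compatibility and $\sum_Ad_G=|E(G)|=\sum_Bd_G$. Proposition 3 with $y=0$ orients $\Gamma$ with $D_\Gamma\equiv D_0\pmod{2k}$. Together with $Y$, the graph $G$ is oriented with $D_G=D_\Gamma+D_Y\equiv\sigma(2f-d_G)\pmod{2k}$. By (4), the edges directed from $A$ to $B$ form an $f$-factor, and it contains $Y$. $\square$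

*Proof of Theorem C, first assertion.* If $|V|=1$, there are no edges, the hypothesis says $p\equiv0$, and there is nothing to do. Otherwise let $D_0(v)=2p(v)-d(v)$, with integer representatives of $p$. Then $D_0\equiv d\pmod2$ and $\sum_vD_0(v)=2\bigl(\sum_v p(v)-|E|\bigr)\equiv0\pmod{2k}$. Proposition 3 with $y=0$ gives an orientation with $D\equiv2p-d\pmod{2k}$. As $D=2d^+-d$, this means $d^+\equiv p\pmod k$. $\square$

For Theorem A, a $2(k+m)$-edge-connected graph is $(k+m)$-tree-connected, so Theorem B already provides an $m$-tree-connected $f$-factor. What it does not provide is any control of degrees: Proposition 3 only says $|D(v)|\le d(v)$, which allows $d_H(v)$ to be anything from $0$ to $d_G(v)$. However, if all degrees were $2q$ or $2q+1$ with $q=k+m$, then $|D(v)|\le d(v)$ would itself be the desired kind of bound. The next section reduces to that situation.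

## 7. Lifting pairs of edges

**Definition.** Let $vu$ and $vw$ be two distinct edges at $v$. *Lifting* them means deleting both and adding a new edge $uw$; if $u=w$, nothing is added.

For example, let $G$ have vertices $u,v,w$, with two edges $vu$ and two edges $vw$. This is $2$-edge-connected and $d(v)=4$. Lifting $vu$ with $vw$ gives a triangle, still $2$-edge-connected. Lifting the two edges $vu$ would isolate $u$. Note also that $G$ is bipartite with sides $\{v\}$ and $\{u,w\}$, and the triangle is not.

Lifting at $v$ decreases $d(v)$ by $2$ and preserves every other degree, except that it decreases $d(u)$ by $2$ when $u=w$. In all cases degree parities are preserved.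

**Lemma 4.** Let $K\ge2$ be even, $G$ a $K$-edge-connected multigraph and $v$ a vertex with $d(v)\ge K+2$. Then some pair of edges at $v$ can be lifted so that the resulting graph is $K$-edge-connected.

This also follows from Mader's splitting theorem; here is a direct proof.

*Proof.* **Step 1: what prevents a lift.** Every cut can be described by its side $X$ not containing $v$. For $X=V\setminus\{v\}$, a lift changes $d(X)=d(v)$ to $d(v)-2\ge K$, which does no harm. For $\emptyset\ne X\subsetneq V\setminus\{v\}$, lifting $vu,vw$ decreases $d(X)$ by $2$ if $u,w\in X$ and by $0$ otherwise. Call such an $X$ *dangerous* if $d(X)\le K+1$. Then lifting $vu,vw$ destroys $K$-edge-connectivity if and only if some dangerous set contains both $u$ and $w$. Suppose that no pair can be lifted: for any two edges $vu,vw$ at $v$, some dangerous set contains $u$ and $w$.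

**Step 2: a dangerous set contains about half the neighbors at most.** Let $X$ be dangerous. Then $W=V\setminus(X\cup\{v\})$ is nonempty, and $d(W)=d(X\cup\{v\})$, so
$$K\le d(W)=d(X)+d(v)-2d(v,X)\le K+1+d(v)-2d(v,X).$$
Hence
$$d(v,X)\le\frac{d(v)+1}2. \tag{8}$$

**Step 3: how two maximal dangerous sets meet.** We claim: if $X\ne Y$ are inclusionwise maximal dangerous sets with $d(v,X\cap Y)\ge1$, then $X\cup Y=V\setminus\{v\}$, $d(v,X\cap Y)=1$, $d(v)$ is odd, and $d(v,X)=d(v,Y)=(d(v)+1)/2$.

By maximality $X\setminus Y$ and $Y\setminus X$ are nonempty, so each has $d\ge K$. As $v\in V\setminus(X\cup Y)$,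
$$2K+2\ge d(X)+d(Y)=d(X\setminus Y)+d(Y\setminus X)+2d\bigl(X\cap Y,V\setminus(X\cup Y)\bigr)\ge2K+2d(v,X\cap Y)\ge2K+2 .$$
Equality holds throughout, so $d(X)=d(Y)=K+1$, $d(X\setminus Y)=K$ and $d(v,X\cap Y)=1$.

Suppose $X\cup Y\ne V\setminus\{v\}$. As $X\cup Y$ strictly contains $X$, it is not dangerous, so $d(X\cup Y)\ge K+2$. By submodularity $d(X\cap Y)\le(2K+2)-(K+2)=K$, and as $X\cap Y\ne\emptyset$, $d(X\cap Y)=K$. But then
$$K+1=d(X)=d(X\cap Y)+d(X\setminus Y)-2d(X\cap Y,X\setminus Y)=2K-2d(X\cap Y,X\setminus Y)$$
is even, while $K+1$ is odd: a contradiction. So $X\cup Y=V\setminus\{v\}$, and counting the edges at $v$ gives $d(v)=d(v,X)+d(v,Y)-1$. By (8) both terms are at most $(d(v)+1)/2$ and their sum is $d(v)+1$, so both equal $(d(v)+1)/2$, and $d(v)$ is odd. This proves the claim.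

**Step 4: three sets contradict each other.** Take an edge $vu$. Pairing it with any other edge at $v$ gives a dangerous set containing $u$; let $X\ni u$ be maximal dangerous. By (8) and $d(v)\ge4$, $d(v,X)<d(v)$, so $v$ has a neighbor $w'\notin X$. The pair $vu,vw'$ gives a maximal dangerous $Y\ni u,w'$; then $Y\ne X$ and $d(v,X\cap Y)\ge1$. By the claim $d(v)$ is odd, hence $d(v)\ge5$, and
$$d(v,X\setminus Y)=d(v,Y\setminus X)=\frac{d(v)+1}2-1=\frac{d(v)-1}2\ge2 .$$
Choose neighbors $u'\in X\setminus Y$ and $w\in Y\setminus X$ of $v$, and a maximal dangerous $Y'\ni u',w$. Then $Y'\ne X$ since $w\notin X$, and $Y'\ne Y$ since $u'\notin Y$. The claim for $X,Y'$ (they share $u'$) gives $X\cup Y'=V\setminus\{v\}$, so $Y\setminus X\subseteq Y'$. The claim for $Y,Y'$ (they share $w$) gives $d(v,Y\cap Y')=1$. But $Y\cap Y'\supseteq Y\setminus X$ and $d(v,Y\setminus X)\ge2$, a contradiction. $\square$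

**The lifted graph.** Let $G$ be $2q$-edge-connected, $q\ge1$, $|V(G)|\ge2$. As long as some vertex has degree at least $2q+2$, lift a pair there by Lemma 4 with $K=2q$. Each lift reduces the number of edges, so the process ends, with a $2q$-edge-connected graph $G^*$ on $V(G)$. All its degrees are at least $2q$ and at most $2q+1$, and parities have been preserved. Hence
$$d_{G^*}(v)=2q+\rho_v,\qquad\rho_v\in\{0,1\},\quad\rho_v\equiv d_G(v)\pmod2. \tag{9}$$

**Trails.** To each edge of the current graph we associate a trail of $G$ (a walk without repeated edges) joining its ends. At the start the trail of an edge is the edge itself. When $vu,vw$ are lifted, the new edge $uw$ receives the concatenation at $v$ of their trails; if $u=w$, this concatenation is a closed trail, which we set aside. At the end, the trails $P(e)$, $e\in E(G^*)$, and the closed trails set aside partition $E(G)$.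

**Transferring orientations.** Given an orientation of $G^*$, orient each $P(e)$ along the direction of $e$, and each closed trail cyclically in an arbitrary direction. A directed trail contributes $+1$ to the imbalance at its start, $-1$ at its end and $0$ elsewhere; a closed directed trail contributes $0$ everywhere. Therefore
$$D_G(v)=D_{G^*}(v)\quad\text{for all }v. \tag{10}$$

So an orientation of $G^*$ gives one of $G$ with all $|D_G(v)|\le2q+1$. What remains is to find spanning trees inside $H$. A spanning tree of $G^*$ becomes a collection of trails in $G$, and since these alternate between $A$ and $B$, a directed trail of length at least $2$ has edges in both directions and cannot lie entirely in $H$. The next lemma says that one edge from each trail is enough.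

**Lemma 5.** Let $Y$ be a spanning tree of $G^*$. One can choose an edge $t(e)\in P(e)$ for each $e\in E(Y)$ so that $\{t(e):e\in E(Y)\}$ is the edge set of a spanning tree of $G$.

*Proof.* Replace the edges of $Y$ one at a time, keeping a spanning tree on $V$. When $e$ is removed from the current tree, two components remain, with the ends of $e$ in different ones. The trail $P(e)$ joins these ends, so it contains an edge between the two components. Let $t(e)$ be such an edge and add it; the result is again a spanning tree. After all replacements the tree consists of the edges $t(e)$, which are edges of $G$. $\square$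

In the example before Lemma 4, $G^*$ is the triangle with $P(uw)$ the path $u\,v\,w$. For $Y=\{uw,vu\}$, replace $uw$ first: removing it separates $w$ from $\{u,v\}$, and the edge of $P(uw)$ between these parts is $vw$. So $t(uw)=vw$ and $t(vu)=vu$, a spanning tree of $G$. With $A=\{v\}$, the edge $t(uw)$ is directed from $A$ to $B$ exactly when $uw$ is directed from $u$ to $w$.

## 8. Proof of Theorem A

If $|V(G)|=1$, then $G$ has no edges, compatibility gives $f\equiv0$, and $H=G$ satisfies (1), as $-k-m+1\le0\le k+m$. Let $|V(G)|\ge2$; by connectedness $A,B\ne\emptyset$. Put $q=k+m$, let $G^*$ be the lifted graph of Section 7, and let $\sigma$ be as in Section 3. Let $U\subseteq V(G)$, $U\notin\{A,B\}$.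

**Step 1: spanning trees in $G^*$.** We separate $m$ trees, to be put into $H$, from $k$ trees, to feed Proposition 3. Since $G^*$ is $2q$-edge-connected, the Nash-Williams–Tutte theorem gives edge-disjoint spanning trees $Y_1,\dots,Y_m,S_1,\dots,S_k$ of $G^*$.

**Step 2: orienting the $Y_i$.** We make sure that $H$ will contain $m$ spanning trees. For each $Y_i$ choose the edges $t(e)$ by Lemma 5. Orient every $e\in E(Y_i)$ in the direction for which, in the induced orientation of $P(e)$, the edge $t(e)$ is directed from $A$ to $B$. Let $Y=\bigcup_iE(Y_i)$, and let $D_Y,d_Y$ be imbalance and degree in $(V,Y)$.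

**Step 3: orienting the rest.** We now correct the residues. Let $\Gamma=G^*\setminus Y$; it contains $S_1,\dots,S_k$. With integer representatives of $f$ put
$$D_0(v)=\sigma(v)\bigl(2f(v)-d_G(v)\bigr)-D_Y(v).$$
Since lifting preserves parities, $D_0(v)\equiv d_G(v)-d_Y(v)\equiv d_{G^*}(v)-d_Y(v)=d_\Gamma(v)\pmod2$. The computation (7) applies word for word and gives $\sum_vD_0(v)\equiv0\pmod{2k}$.

Next we choose the direction $y$. We want $\sigma(v)D_\Gamma(v)$ to avoid its lowest value for $v\in U$ and its highest value for $v\notin U$. On $A$, where $\sigma=1$, this means $D_\Gamma>-d_\Gamma$ inside $U$ and $D_\Gamma<d_\Gamma$ outside $U$; on $B$ it is the other way around. So put $V^-=(U\cap A)\cup(B\setminus U)$. This set is not empty, since $V^-=\emptyset$ would mean $U=B$; it is not $V$, since that would mean $U=A$. Hence there is $y\in\mathbb R_0^V$ with $y_v<0$ on $V^-$ and $y_v>0$ on $V\setminus V^-$. Proposition 3 applied to $\Gamma,D_0,y$ gives an orientation of $\Gamma$ with $D_\Gamma\equiv D_0\pmod{2k}$ and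
$$\sigma(v)D_\Gamma(v)>-d_\Gamma(v)\ \ (v\in U),\qquad\sigma(v)D_\Gamma(v)<d_\Gamma(v)\ \ (v\notin U). \tag{11}$$

**Step 4: the factor.** Now $G^*=\Gamma\cup Y$ is oriented, and this induces an orientation of $G$. Let $H$ consist of all edges of $G$ directed from $A$ to $B$. By (3) and (10)
$$2d_H(v)=d_G(v)+\sigma(v)D_G(v),\qquad D_G=D_{G^*}=D_\Gamma+D_Y. \tag{12}$$

**Step 5: $H$ is an $f$-factor.** We have $D_G\equiv D_0+D_Y=\sigma(2f-d_G)\pmod{2k}$, so (12) gives $2d_H(v)\equiv2f(v)\pmod{2k}$, that is, $d_H(v)\equiv f(v)\pmod k$.

**Step 6: $H$ is $m$-tree-connected.** For each $i$ the edges $t(e)$, $e\in E(Y_i)$, are directed from $A$ to $B$, so they belong to $H$, and they form a spanning tree of $G$. For different $i$ these trees are edge-disjoint, because the trails $P(e)$ are edge-disjoint.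

**Step 7: the degrees.** For all $v$, $|D_G(v)|=|D_{G^*}(v)|\le d_{G^*}(v)=2q+\rho_v$. Let $v\in U$. From (11) and $|D_Y(v)|\le d_Y(v)$ we get $\sigma(v)D_G(v)>-d_\Gamma(v)-d_Y(v)=-d_{G^*}(v)$. Since $D_{G^*}(v)\equiv d_{G^*}(v)\pmod2$, the strict inequality improves by two: $\sigma(v)D_G(v)\ge-2q-\rho_v+2$. With (12),
$$\frac{d_G(v)-\rho_v}2-q+1\le d_H(v)\le\frac{d_G(v)+\rho_v}2+q .$$
As $\rho_v\equiv d_G(v)\pmod2$, the two fractions are $\lfloor d_G(v)/2\rfloor$ and $\lceil d_G(v)/2\rceil$, and this is (1). For $v\notin U$, in the same way $-2q-\rho_v\le\sigma(v)D_G(v)\le2q+\rho_v-2$, which gives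
$$\lfloor d_G(v)/2\rfloor-q\le d_H(v)\le\lceil d_G(v)/2\rceil+q-1 ,$$
and this is (2).

Finally, $U=V(G)$ is allowed, since $A,B\neq\emptyset$ implies $V(G)\notin\{A,B\}$. It gives (1) at every vertex, which is the first part of Theorem A and, for $k\ge 3$, $m\ge1$, the conjecture. $\blacksquare$

Without $y$ the argument would give only $\lfloor d_G(v)/2\rfloor-q\le d_H(v)\le\lceil d_G(v)/2\rceil+q$. The perturbation gains one unit at every vertex, and $U$ records at which end.

## 9. Orientations of arbitrary graphs: the rest of Theorem C

*Proof of the bounds.* Let $\Gamma$ be $2k$-edge-connected, $|V|\ge2$ (one vertex is trivial). Form the lifted graph $\Gamma^*$ with $q=k$; by Nash-Williams–Tutte it is $k$-tree-connected. Let $D_0(v)=2p(v)-d_\Gamma(v)$. As degree parities in $\Gamma$ and $\Gamma^*$ agree, $D_0\equiv d_{\Gamma^*}\pmod2$, and $\sum_vD_0(v)\equiv0\pmod{2k}$ as in Section 6. Proposition 3, applied to $\Gamma^*$ and $D_0$ with $y=0$, orients $\Gamma^*$; orient $\Gamma$ accordingly. By (10), $D_\Gamma\equiv2p-d_\Gamma\pmod{2k}$, so $d^+\equiv p\pmod k$. By (10) and (9), $|D_\Gamma(v)|\le2k+\rho_v$,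 and $d^+(v)=\frac12(d_\Gamma(v)+D_\Gamma(v))$ lies between $\lfloor d_\Gamma(v)/2\rfloor-k$ and $\lceil d_\Gamma(v)/2\rceil+k$.

*Proof of the last assertion.* Let $k=2s+1$ and let $\Gamma$ be $(4s+2)$-edge-connected, that is, $2k$-edge-connected, with $|V|\ge2$. It is $k$-tree-connected. We need an orientation with $D\equiv0\pmod k$. Every orientation has $D\equiv d\pmod2$, and since $k$ is odd the two conditions together say $D\equiv kd\pmod{2k}$. Put $D_0(v)=k\,d(v)$. Then $D_0\equiv d\pmod2$ and $\sum_vD_0(v)=2k|E|\equiv0\pmod{2k}$, so Proposition 3 with $y=0$ applies. $\blacksquare$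

## 10. How far the connectivity can be lowered

**Proposition 6.** For $k\ge1$, $m\ge0$ with $k+m\ge3$, edge-connectivity $2k+2m$ in Theorem A cannot be replaced by $2k+2m-4$, even without degree bounds.

So the optimal edge-connectivity lies in $\{2k+2m-3,\dots,2k+2m\}$. The example extends the six-cycle of Section 1.

*Proof.* Let $N=2k(m+1)$. As $N=2$ only for $k=1$, $m=0$, which is excluded, $N\ge4$. Let $G$ be the cycle $x_0x_1\dots x_{N-1}$ in which the link $\ell_i=x_ix_{i+1}$ has multiplicity $k+m-2\ge1$. It is bipartite and $(2k+2m-4)$-edge-connected. Choose $\rho_i\in\mathbb Z_k$ so that among the $k(m+1)$ even indices every residue occurs exactly $m+1$ times, with $\rho_i$ arbitrary for odd $i$. Let $f(x_i)=\rho_{i-1}+\rho_i$. This is compatible: the sum over either side is $\sum_i\rho_i$.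

Let $H$ be an $f$-factor with $h_i$ edges in $\ell_i$. Then $h_i-\rho_i\equiv-(h_{i-1}-\rho_{i-1})$, so there is $c$ with $h_i\equiv\rho_i+(-1)^ic\pmod k$ for all $i$. Exactly $m+1$ even indices satisfy $\rho_i+c\equiv m-1$. For these, $h_i\equiv m-1\pmod k$ and $h_i\le k+m-2<(m-1)+k$, so $h_i\le m-1$. If $m=0$ this is impossible, and there is no $f$-factor. If $m\ge1$, deleting these $m+1\geq 2$ links from the cycle divides $V$ into $m+1$ parts, crossed by at most $(m+1)(m-1)=m^2-1$ edges of $H$. But $m$ edge-disjoint spanning trees need at least $m\bigl((m+1)-1\bigr)=m^2$ crossing edges. So $H$ is not $m$-tree-connected. $\square$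

**Proposition 7.** Theorem B with $k+m-2$ in place of $k+m$ is false for all $k,m$ with $k\ge2$, $k+m\ge3$.

*Proof.* Take two vertices joined by $k+m-2$ edges and $f\equiv m-1$ at both. An $m$-tree-connected factor has between $m$ and $m+k-2$ edges, and none of these $k-1$ consecutive integers is congruent to $m-1$ modulo $k$. $\square$

**Proposition 8.** For $m=0$ and every odd $k\ge3$, Theorem B is best possible: there is a $(k-1)$-tree-connected bipartite graph with a compatible $f$ and no $f$-factor.

*Proof.* **Step 1: the graph.** Let $n=2k-2$. Take vertices $a_i,b_i$ $(1\le i\le n)$, join $a_i$ and $b_i$ by $k-1$ parallel edges, and join $a_i$ to $b_j$ by one edge for $i<j$. The sides are $A=\{a_i\}$ and $B=\{b_i\}$. Contracting each pair $\{a_i,b_i\}$ gives the complete graph $K_n$.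

**Step 2: it is $(k-1)$-tree-connected.** Since $n$ is even, $K_n$ decomposes into $n/2=k-1$ Hamiltonian paths. Indeed, name the vertices by residues modulo $n$ and let, for $0\le r<n/2$, the path $P_r$ be $r,\,r+1,\,r-1,\,r+2,\,r-2,\dots,\,r+n/2$. It visits every residue once, and the sums of consecutive vertices are alternately $2r+1$ and $2r$; so $P_r$ has $n/2$ edges of sum $2r+1$ and $n/2-1$ edges of sum $2r$. These are the numbers of pairs of distinct residues with a given odd, respectively even, sum, so $P_r$ consists of all edges with sum $2r$ or $2r+1$, and the $P_r$ partition $E(K_n)$. Adding to each path one edge $a_ib_i$ for each $i$, a different parallel edge for each path, gives $k-1$ edge-disjoint spanning trees.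

**Step 3: the mapping.** Put $f(b_i)=0$ and $f(a_i)=(k+n+1-2i)/2$, an integer since $k$ is odd and $n$ is even. Then $2\sum_if(a_i)=nk+\sum_i(n+1-2i)=nk$, so $\sum_if(a_i)=(k-1)k\equiv0\pmod k$, and $f$ is compatible.

**Step 4: no $f$-factor.** Suppose there is one, and take the corresponding orientation of Section 3. By (4), and since $d(a_i)=(k-1)+(n-i)$ and $d(b_i)=(k-1)+(i-1)$,
$$D(a_i)+D(b_i)\equiv2f(a_i)-d(a_i)+d(b_i)=(k+n+1-2i)+(2i-1-n)=k\pmod{2k}.$$
Contracting each pair, the edges inside pairs contribute nothing to these sums, so $K_n$ has an orientation with all imbalances $\equiv k\pmod{2k}$. Its degrees are $2k-3<3k$, so all imbalances are $\pm k$; as they sum to zero, exactly $k-1$ of them are $+k$. The set of these $k-1$ vertices would need at least $k(k-1)$ leaving edges. But only $(k-1)^2$ edges join it to the other $k-1$ vertices, a contradiction. $\square$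

For Theorem C, a theorem of Han, Li, Wu and Zhang (*Counterexamples to Jaeger's circular flow conjecture*, J. Combin. Theory Ser. B, 2018) says that for each $s\ge5$ there is a $(4s+1)$-edge-connected graph with no modulo $(2s+1)$-orientation. So in Theorem C the number $4s+2$ is best possible for every $s\ge5$. With $k=2s+1$, a modulo $k$-orientation is an orientation with $d^+\equiv p\pmod k$ for $p=\frac{k+1}2d$: this follows from $2d^+-d=D$ and the fact that $2$ is invertible modulo the odd number $k$. Here $\sum_v p(v)=(k+1)|E|\equiv|E|\pmod k$, so this $p$ satisfies the hypothesis of Theorem C. Hence the edge-connectivity $2k$ in Theorem C is best possible for odd $k\ge11$.
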